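# Interpolation by model subspaces of $H^1$, and a logarithm that the samples do not see

## Two zeros: $0$ and $a$

Fix $0<a<1$, put $\mu=1-a$, and consider
$$B(z)=z\,\frac{a-z}{1-az},\qquad B'(0)=a,\qquad B'(a)=-\frac{a}{1-a^2}.$$
On the unit circle $|B|=1$. Look at the two-dimensional space $K$ of functions
$$f(z)=\alpha+\frac{\beta}{1-az},$$
and, for such $f$, define on the circle $\widetilde f:=\bar z\,\bar f\,B$. Since $\bar z=1/z$ there, $\bar f=\bar\alpha+\bar\beta\, z/(z-a)$ and $\bar zB=(a-z)/(1-az)$, so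
$$\widetilde f(z)=\frac{\bar\alpha(a-z)-\bar\beta z}{1-az}.$$
This is again holomorphic in the disk, and again an element of $K$. Also $|\widetilde f|=|f|$ on the circle.

Now interpolate at the zeros of $B$: given $w_1,w_2$, solve $f(0)=w_1$, $f(a)=w_2$. The equations $\alpha+\beta=w_1$ and $\alpha+\beta/(1-a^2)=w_2$ give
$$\beta=\frac{(1-a^2)(w_2-w_1)}{a^2},\qquad \alpha=\frac{w_1-(1-a^2)w_2}{a^2}.$$
So there is exactly one solution, and its companion $\widetilde f$ takes the values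
$$\overline{\widetilde f(0)}=a\alpha=\frac{w_1-(1-a^2)w_2}{a}=\frac{w_1}{B'(0)}+\frac{w_2}{B'(a)},\qquad
\overline{\widetilde f(a)}=\frac{-a\beta}{1-a^2}=\frac{w_1-w_2}{a}=\frac{w_1}{B'(0)}+\frac{w_2}{B'(a)(1-a^2)}.$$
The values of $\widetilde f$ at the two zeros can thus be read off the data directly.

How large is $f$ in $L^1$ of the circle? Take $w_1=0$, $w_2=B'(a)$. Then $\alpha=1/a$, $\beta=-1/a$, and
$$f(z)=\frac{-z}{1-az},\qquad \widetilde f(z)=\frac1{1-az}.$$
Weigh the value at a zero $b$ by $1-|b|$. The weighted sums of the values of $f$ and of $\widetilde f$ are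
$$1\cdot 0+(1-a)\frac{a}{1-a^2}=\frac{a}{1+a}<1,\qquad 1\cdot1+(1-a)\frac1{1-a^2}=1+\frac1{1+a}<2 .$$
Both stay bounded as $a\to1$. The norm does not: $|1-ae^{i\theta}|\le(1-a)+|1-e^{i\theta}|\le\mu+|\theta|$, so
$$\|f\|_1=\|\widetilde f\|_1\ge\frac1{2\pi}\int_{-\pi}^{\pi}\frac{d\theta}{\mu+|\theta|}=\frac1\pi\log\Big(1+\frac{\pi}{\mu}\Big)\to\infty .$$
For two points nothing goes wrong qualitatively, because every pair $(w_1,w_2)$ is interpolated. But the samples of $f$ and $\widetilde f$ at the zeros of $B$ miss a logarithm. What happens when $B$ has infinitely many zeros, and one asks which data come from an $L^1$ function?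

## Model subspaces, interpolating sequences and the conjecture

Let $\mathbb D=\{|z|<1\}$, let $\mathbb T$ be its boundary and $m$ the normalized Lebesgue measure on $\mathbb T$. For $0<p\le\infty$, $H^p$ is the Hardy space, viewed also inside $L^p(\mathbb T,m)$, and $H^p_0=zH^p$. An inner function is a $\theta\in H^\infty$ with $|\theta|=1$ a.e. on $\mathbb T$.

**Definition (model subspace).** For $\theta$ inner and $1\le p\le\infty$,
$$K^p_\theta:=H^p\cap\theta\,\overline{H^p_0},$$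
that is, the set of $f\in H^p$ for which $\widetilde f:=\bar z\bar f\theta$ (defined a.e. on $\mathbb T$) is in $H^p$.

The space $K$ above is contained in $K^1_B$. Lemma 1(a) below says that an element of $K^1_B$ is determined by its values at the zeros, so $\dim K_B^1\le 2$ and $K=K_B^1$.

**Definition (interpolating Blaschke product).** This is a product
$$B(z)=B_{\{a_k\}}(z)=\prod_k\frac{|a_k|}{a_k}\,\frac{a_k-z}{1-\bar a_kz},\qquad \{a_k\}\subset\mathbb D,\quad \sum_k(1-|a_k|)<\infty,$$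
with $\inf_k|B'(a_k)|(1-|a_k|)>0$. The factor $|a_k|/a_k$ is read as $-1$ if $a_k=0$. The zero sequences of such products are exactly the interpolating sequences for $H^\infty$.

Write $\mu_k=1-|a_k|$ and $\rho(z,a)=\left|\frac{z-a}{1-\bar az}\right|$. Recall
$$1-\rho(z,a)^2=\frac{(1-|z|^2)(1-|a|^2)}{|1-\bar az|^2},\qquad |B(z)|=\prod_k\rho(z,a_k),\qquad |B'(a_j)|(1-|a_j|^2)=\prod_{i\ne j}\rho(a_i,a_j).\tag{1}$$
The last identity follows by differentiating the $j$-th factor at $a_j$: its derivative has modulus $1/(1-|a_j|^2)$. It shows that a subsequence of an interpolating sequence is interpolating.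

*Example.* Let $a_k=1-\mu_k$ with $\mu_{k+1}\le\mu_k/2$, for instance $\mu_k=2^{-k}$ or $\mu_k=2^{-k^2}$. If $\mu_i\le2^{-n}\mu_j$, then
$$\rho(a_i,a_j)=\frac{\mu_j-\mu_i}{\mu_j+\mu_i-\mu_i\mu_j}\ge\frac{1-2^{-n}}{1+2^{-n}},$$
so every product in (1) over $i\ne j$ is at least $\prod_{n\ge1}\big(\frac{1-2^{-n}}{1+2^{-n}}\big)^2>0$. The sequence is interpolating.

For a space $X$ of functions on $\mathbb D$, $X|_{\{a_k\}}$ is the set of sequences $\{w_k\}\subset\mathbb C$ for which $f(a_k)=w_k$ for all $k$ has a solution $f\in X$. For $0<p<\infty$, $\ell^p_1=\ell_1^p(\{a_k\})$ is the set of sequences with $\sum_k|w_k|^p\mu_k<\infty$. We use two known facts about the zeros of an interpolating Blaschke product.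

- (Shapiro–Shields) For $1\le p<\infty$, $H^p|_{\{a_k\}}=\ell^p_1(\{a_k\})$ if and only if $\{a_k\}$ is interpolating for $H^\infty$. (The identity also holds for $0<p<1$ when $\{a_k\}$ is interpolating.)
- $K^p_B|_{\{a_k\}}=\ell^p_1(\{a_k\})$ for $1<p<\infty$.

For $p=1$ the two-zero computation suggests attaching to $\{w_k\}$ the numbers
$$\widetilde w_k:=\sum_j\frac{w_j}{B'(a_j)\,(1-a_j\bar a_k)}\qquad(k=1,2,\dots).\tag{2}$$

**Conjecture.** Let $B=B_{\{a_k\}}$ be an interpolating Blaschke product. In order that $\{w_k\}\in K^1_B|_{\{a_k\}}$, it is necessary and sufficient that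
$$\sum_k|w_k|\,(1-|a_k|)<\infty\qquad\text{and}\qquad\sum_k|\widetilde w_k|\,(1-|a_k|)<\infty .$$

The problem comes from Konstantin M. Dyakonov, "Interpolating by functions from model subspaces in $H^1$", arXiv:1802.06433 (2018). We shall see that the conjecture is false: the two conditions are necessary for every $B$, but in general not sufficient. Below, "the conjecture holds for $B$" means that the asserted equivalence is true for that particular $B$.

**Notation.** Put $k_a(z)=\frac1{1-\bar az}$, $\langle f,h\rangle=\int_{\mathbb T}f\bar h\,dm$ and $\delta=\inf_k|B'(a_k)|\mu_k>0$. By Schwarz–Pick, $|B'(a_k)|(1-|a_k|^2)\le1$, so $\delta\le|B'(a_k)|\mu_k\le1$. For $\{w_k\}\in\ell^1_1$ put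
$$c_j=\overline{w_j/B'(a_j)},\qquad g_w(z)=\sum_jc_jk_{a_j}(z)\quad(z\in\mathbb D).$$
Then
$$|w_j|\mu_j\le|c_j|\le\delta^{-1}|w_j|\mu_j,\tag{3}$$
so $\{w_j\}\in\ell_1^1$ if and only if $\{c_j\}\in\ell^1$. In that case the series for $g_w$ converges absolutely in $\mathbb D$. Hence so does (2), and
$$g_w(a_k)=\overline{\widetilde w_k}.$$

We also collect some elementary estimates. For $|\xi|=1$ and $0\le r\le1$,
$$|1-r\xi|\ge\tfrac12|1-\xi|,\tag{4}$$
because $|1-\xi|\le|1-r\xi|+(1-r)\le2|1-r\xi|$. Next fix $\xi\in\mathbb T$, write $\zeta=\xi e^{i\theta}$ with $|\theta|\le\pi$, and let $t=|\zeta-\xi|=2|\sin(\theta/2)|$. Then $\frac2\pi|\theta|\le t\le|\theta|$, and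
$$m(t<s)\le s,\qquad \int_{t\ge s}\frac{dm}{t^2}\le\frac1s,\qquad \frac1\pi\log\frac ba\le\int_{a\le t\le b}\frac{dm}{t}\le\frac12\log\frac ba+\frac12\quad(0<a\le b\le2).\tag{5}$$
To check these: $t<s$ forces $|\theta|<\pi s/2$, so $m(t<s)\le s/2$. If $t\ge s$ then $|\theta|\ge s$ and $t^{-2}\le\frac{\pi^2}4\theta^{-2}$, so the second integral is at most $\frac1\pi\cdot\frac{\pi^2}{4}\cdot\frac1s=\frac\pi{4s}$. For the lower bound, on $0<\theta<\pi$ we have $dt=\cos(\theta/2)\,d\theta\le d\theta$, so the integral is $\frac1\pi\int\frac{d\theta}t\ge\frac1\pi\int_a^b\frac{dt}t$. For the upper bound, $\frac1t\le\frac{\pi}{2|\theta|}$ and $a\le|\theta|\le\pi b/2$, so the integral is at most $\frac12\log\frac{\pi b}{2a}$, and $\log\frac\pi2<1$.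

## The series $g_w$ decides: reduction of the interpolation problem

**Lemma 1.** (a) If $f\in K^1_B$ and $w_k=f(a_k)$, then $\{w_k\}\in\ell^1_1$, $\widetilde f=g_w$, $\widetilde f(a_k)=\overline{\widetilde w_k}$, and $\{\widetilde w_k\}\in\ell^1_1$. In particular $f\in K_B^1$ is determined by $\{f(a_k)\}$, and the two conditions of the conjecture are necessary.

(b) If $\{w_k\}\in\ell^1_1$, then $\{w_k\}\in K^1_B|_{\{a_k\}}$ if and only if $g_w\in H^1$. In that case the interpolating $f$ has $\|f\|_1=\|g_w\|_1$.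

*Proof.* **Step 1: represent a functional by values at the zeros.** By Shapiro–Shields, $\{w_k\}\in\ell_1^1$. On $H^1$ consider $L(F)=\int_{\mathbb T}\zeta F\bar B\,dm$. If $F=BG$ with $G\in H^1$, then $L(F)=\int\zeta G\,dm=0$. The zeros of $B$ are simple, so $BH^1$ is exactly the set of $F\in H^1$ that vanish at all $a_k$.

The map $F\mapsto\{F(a_k)\}$ carries $H^1$ onto $\ell^1_1$ (Shapiro–Shields), is bounded by the closed graph theorem, and has kernel $BH^1$. By the open mapping theorem it induces an isomorphism $H^1/BH^1\to\ell_1^1$. Hence $L$ is a bounded functional of the values: $L(F)=\sum_j\lambda_jF(a_j)\mu_j$ with $\{\lambda_j\}$ bounded.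

To find $\lambda_j$, test on $F_j=B/(z-a_j)\in H^\infty$. This function vanishes at $a_k$ for $k\ne j$, and $F_j(a_j)=B'(a_j)$. Moreover
$$L(F_j)=\int_{\mathbb T}\frac{\zeta}{\zeta-a_j}\,dm=\frac1{2\pi i}\int_{\mathbb T}\frac{d\zeta}{\zeta-a_j}=1 .$$
So $\lambda_j\mu_j=1/B'(a_j)$, and
$$\int_{\mathbb T}\zeta F\bar B\,dm=\sum_j\frac{F(a_j)}{B'(a_j)}\qquad(F\in H^1).$$

**Step 2: prove (a).** Fix $z\in\mathbb D$ and apply this to $F(\zeta)=f(\zeta)/(1-\bar z\zeta)$. Since $\overline{\widetilde f}=\zeta f\bar B$ on $\mathbb T$ and $\widetilde f\in H^1$, Cauchy's formula (conjugated) gives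
$$\overline{\widetilde f(z)}=\int_{\mathbb T}\frac{\overline{\widetilde f(\zeta)}}{1-\bar z\zeta}\,dm=\int_{\mathbb T}\frac{\zeta f\bar B}{1-\bar z\zeta}\,dm=\sum_j\frac{w_j}{B'(a_j)(1-a_j\bar z)}=\overline{g_w(z)} .$$
So $\widetilde f=g_w$ and $\widetilde f(a_k)=\overline{\widetilde w_k}$. As $\widetilde f\in H^1$, Shapiro–Shields gives $\{\widetilde w_k\}\in\ell_1^1$. If all $w_k=0$, then $\widetilde f=0$, and $f=0$ because $|f|=|\widetilde f|$ a.e. on $\mathbb T$.

**Step 3: a pairing formula.** Let $c\in\ell^1$ and suppose that $g=\sum_jc_jk_{a_j}$ is in $H^1$. For every $h\in H^\infty$,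
$$\langle g,h\rangle=\sum_jc_j\overline{h(a_j)} .\tag{6}$$
Indeed $g(r\,\cdot)\to g$ in $L^1(\mathbb T)$ as $r\to1$. For fixed $r<1$ the series $g(r\zeta)=\sum c_j/(1-\bar a_jr\zeta)$ converges uniformly on $\mathbb T$, and $\int\frac{\overline{h(\zeta)}}{1-\bar a_jr\zeta}\,dm=\overline{h(ra_j)}$. So $\langle g,h\rangle=\lim_{r\to1}\sum_jc_j\overline{h(ra_j)}$, and (6) follows by dominated convergence with majorant $|c_j|\,\|h\|_\infty$.

**Step 4: prove (b).** If some $f\in K^1_B$ interpolates $\{w_k\}$, then (a) gives $g_w=\widetilde f\in H^1$ and $\|f\|_1=\|g_w\|_1$. Conversely let $g=g_w\in H^1$ and put $f:=\bar z\bar gB$ on $\mathbb T$. For $n\ge1$, (6) with $h=Bz^{n-1}$ gives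
$$\int f\zeta^n\,dm=\int\bar gB\zeta^{n-1}\,dm=\overline{\langle g,Bz^{n-1}\rangle}=0,$$
so $f\in H^1$. Also $\widetilde f=\bar z\bar fB=g\in H^1$, so $f\in K_B^1$.

It remains to see that $f$ takes the values $w_i$. By (a), $g=\sum_jc_j'k_{a_j}$ with $c_j'=\overline{f(a_j)/B'(a_j)}$ and $c'\in\ell^1$. Thus $\sum_j(c_j-c_j')k_{a_j}=0$. Formula (6) for this zero function with $h=B/(z-a_i)$ reads $(c_i-c_i')\overline{B'(a_i)}=0$. Hence $c_i=c'_i$ and $f(a_i)=w_i$. $\square$

Since $w\leftrightarrow c$ is a bijection between $\ell_1^1$ and $\ell^1$, we have the following reformulation.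

**Reformulation.** The conjecture holds for $B$ if and only if
$$c\in\ell^1,\quad g=\sum_jc_jk_{a_j},\quad \sum_k\mu_k|g(a_k)|<\infty\quad\text{together imply}\quad g\in H^1.\tag{7}$$

## The duality argument for $p>1$, and its break at $p=1$

The natural attempt to prove $g\in H^1$ is duality. It works for $1<p<\infty$. Let $q$ be the conjugate exponent and $\{w_j\}\in\ell^p_1$. By Hölder and $\sum\mu_j<\infty$, $\{w_j\}\in\ell_1^1$, so $c\in\ell^1$ and $g=g_w$ makes sense. Its Taylor coefficients are $\widehat g(n)=\sum_jc_j\bar a_j^{\,n}$, so for a polynomial $h$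
$$\Big|\sum_n\widehat g(n)\overline{\widehat h(n)}\Big|=\Big|\sum_jc_j\overline{h(a_j)}\Big|\le\delta^{-1}\sum_j|w_j|\mu_j|h(a_j)|\le\delta^{-1}\Big(\sum_j|w_j|^p\mu_j\Big)^{1/p}\Big(\sum_j\mu_j|h(a_j)|^q\Big)^{1/q}\le C\|h\|_q .$$
The last step is Shapiro–Shields for $H^q$ together with the closed graph theorem. For $1<q<\infty$ the Riesz projection is bounded, so $(H^q)^*=H^p$ under this pairing and $g\in H^p$. By Lemma 1(b) some $f\in K^1_B$ interpolates. Since $|f|=|g|$ and $\widetilde f=g$, we get $f,\widetilde f\in H^p$ and $f\in K_B^p$.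

For $p=1$ the computation gives $|\sum_jc_j\overline{h(a_j)}|\le\|c\|_1\|h\|_\infty$, and this is where it stops: a bound by $\|h\|_\infty$ for $h\in H^\infty$ does not control $\|g\|_1$. The kernel itself shows it: $|\langle k_a,h\rangle|=|h(a)|\le\|h\|_\infty$ for all $h\in H^\infty$, while $\|k_a\|_1\ge\frac1\pi\log(1+\frac{\pi}{1-a})$ for $0<a<1$. So everything rests on the second condition, the samples $\mu_k|g(a_k)|$.

In the opening example these samples did not see the logarithm either. The $L^1$ mass of $k_a$ is spread evenly over the dyadic distances from $1-a$ up to $1$. If no zeros of $B$ lie in those annuli, nothing is sampled there. This is the mechanism behind the counterexample: put in infinitely many single kernels, each surrounded by many dyadic scales that contain no other zeros, and let the missed logarithms add up to infinity.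

## A sequence tangent to $\mathbb T$ at $1$ for which the conjecture fails

In the next theorem the point $a_j$ has height $4^{-j}$ and lies at distance about $2^{-j}$ from the others, so there are about $j$ empty dyadic scales around it. With coefficient $j^{-2}$ the missed $L^1$ mass is about $j^{-2}\cdot j=1/j$, which is not summable, although $\sum j^{-2}<\infty$.

**Theorem 1.** Let $a_k=(1-4^{-k})e^{i2^{-k}}$, $k\ge1$. Then $\{a_k\}$ is the zero sequence of an interpolating Blaschke product $B$. The sequence $w_j=B'(a_j)/j^2$ satisfies $\{w_j\},\{\widetilde w_j\}\in\ell_1^1(\{a_k\})$, but $\{w_j\}\notin K^1_B|_{\{a_k\}}$. Consequently the conjecture is false.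

*Proof.* **Step 1: separation, and $B$ is interpolating.** Let $i\ne j$, and write $\underline m=\min(i,j)$, $\overline m=\max(i,j)$. By (4), and since $|1-e^{i\varphi}|\ge\frac2\pi|\varphi|$ for $|\varphi|\le\pi$,
$$|1-\bar a_ia_j|\ge\tfrac12\big|e^{i2^{-i}}-e^{i2^{-j}}\big|\ge\tfrac1\pi\big|2^{-i}-2^{-j}\big|\ge\tfrac1{2\pi}2^{-\underline m}.\tag{8}$$
By (1), with $1-|a_k|^2\le2\cdot4^{-k}$,
$$1-\rho(a_i,a_j)^2\le\frac{4\cdot4^{-i-j}}{|1-\bar a_ia_j|^2}\le16\pi^2\,4^{-\overline m}.$$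
When $\overline m\ge5$ this is at most $16\pi^2/1024<\frac12$. For $x\in[\frac12,1]$ we have $-\log x\le2(1-x)$, by convexity of $-\log$ and its values at the endpoints. So $-\log\rho(a_i,a_j)^2\le32\pi^24^{-\overline m}$ for such pairs. For each $j$,
$$\sum_{i\ne j}4^{-\max(i,j)}\le j4^{-j}+\sum_{i>j}4^{-i}\le1 .$$
The remaining pairs, with $\overline m\le4$, are finitely many pairs of distinct points. Hence $\inf_j\prod_{i\ne j}\rho(a_i,a_j)>0$, and by (1) $|B'(a_j)|\mu_j\ge\frac12\prod_{i\ne j}\rho(a_i,a_j)$ is bounded below.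

**Step 2: both conditions of the conjecture hold.** Here $c_j=j^{-2}$, so $c\in\ell^1$ and $\{w_j\}\in\ell_1^1$ by (3). For fixed $j$ the term $k=j$ below is $\mu_j/(1-|a_j|^2)\le1$, and (8) handles the rest:
$$\sum_k\frac{\mu_k}{|1-\bar a_ka_j|}\le1+2\pi\sum_k4^{-k}2^{\min(j,k)}\le1+2\pi\sum_k2^{-k}=1+2\pi .$$
Therefore $\sum_k\mu_k|\widetilde w_k|\le\sum_j|c_j|\sum_k\frac{\mu_k}{|1-a_j\bar a_k|}\le(1+2\pi)\sum_jj^{-2}<\infty$.

**Step 3: boundary values of $g=g_w$.** On a compact subset of $\overline{\mathbb D}\setminus\{1\}$ the numbers $|1-\bar a_jz|$ are bounded below uniformly in $j$: for large $j$ because $a_j\to1$, and for each single $j$ because $|1-\bar a_jz|\ge\mu_j$. So the series $\sum c_jk_{a_j}$ converges uniformly there, $g$ extends continuously to $\overline{\mathbb D}\setminus\{1\}$, and on $\mathbb T\setminus\{1\}$ its boundary values are the sum of the series. It suffices to show $\int_{\mathbb T}|g|\,dm=\infty$.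

**Step 4: the main term near $e^{i2^{-j}}$.** Let $0<\eta\le\frac18$, and for $j$ so large that $\eta2^j\ge1$ let
$$\Delta_j=\{e^{i\theta}:\ 4^{-j}\le\theta-2^{-j}\le\eta2^{-j}\}.$$
These arcs are disjoint, since $2^{-j}\le\theta\le\frac98 2^{-j}$ on $\Delta_j$. On $\Delta_j$, with $\varphi=\theta-2^{-j}$, we have $|1-\bar a_j\zeta|=|1-(1-4^{-j})e^{i\varphi}|\le4^{-j}+\varphi\le2\varphi$. So
$$\int_{\Delta_j}\frac{j^{-2}\,d\theta}{|1-\bar a_j\zeta|}\ge\frac1{2j^2}\int_{4^{-j}}^{\eta2^{-j}}\frac{d\varphi}{\varphi}=\frac1{2j^2}\log(\eta2^j).$$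

**Step 5: the other terms do not interfere.** Let $i\ne j$ and $\zeta=e^{i\theta}\in\Delta_j$. If $i>j$, then $\theta-2^{-i}\ge2^{-j}-2^{-j-1}=\frac12 2^{-j}$. If $i<j$, then $2^{-i}-\theta\ge2^{-i}-\frac98 2^{-j}\ge\frac7{16}2^{-i}$. In both cases $|\theta-2^{-i}|\ge\frac14\max(2^{-i},2^{-j})$, and by (4) $|1-\bar a_i\zeta|\ge\frac1\pi|\theta-2^{-i}|\ge\frac1{4\pi}\max(2^{-i},2^{-j})$. Hence
$$\Big|\sum_{i\ne j}\frac{i^{-2}}{1-\bar a_i\zeta}\Big|\le4\pi\Big(2^j\sum_{i>j}i^{-2}+\sum_{i<j}i^{-2}2^i\Big)\le C_1\frac{2^j}{j}$$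
with $C_1$ absolute. Indeed $\sum_{i>j}i^{-2}\le1/j$. In the second sum the terms with $i\le j/2$ add up to at most $2^{j/2+1}$, which is at most a constant times $2^j/j$, and those with $j/2<i<j$ to at most $4j^{-2}2^j$.

**Step 6: sum.** The arc $\Delta_j$ has length at most $\eta2^{-j}$, so Steps 4 and 5 give
$$\int_{\Delta_j}|g|\,d\theta\ge\frac{j\log2-\log(1/\eta)}{2j^2}-\frac{C_1\eta}{j}.$$
Choose $\eta$ with $C_1\eta\le\frac{\log2}8$. The right side is then at least $\frac{3\log2}{8j}-\frac{\log(1/\eta)}{2j^2}\ge\frac{\log2}{4j}$ for all large $j$. The arcs are disjoint, so $\int_{\mathbb T}|g|\,dm=\infty$ and $g\notin H^1$. By Lemma 1(b), $\{w_j\}\notin K_B^1|_{\{a_k\}}$. $\square$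

## Gaps in the zero set: a necessary condition on $B$

The counterexample used empty scales. We now show that scales with few zeros always defeat the conjecture. We need a standard fact about interpolating sequences (Carleson; see Garnett, *Bounded Analytic Functions*, Ch. VII): the measure $\mu:=\sum_k\mu_k\delta_{a_k}$, where $\delta_{a}$ is the unit mass at $a$, is a Carleson measure. With $D(\xi,R)=\{|z-\xi|<R\}$, this means
$$\mu(D(\xi,R))\le C_0R\quad(\xi\in\mathbb T,\ R>0),\qquad\sum_k\mu_k|h(a_k)|^2\le C_1\|h\|_2^2\quad(h\in H^2).\tag{9}$$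
For example, for $a_k=1-2^{-k}$ one has $\mu(D(1,R))=\sum_{2^{-k}<R}2^{-k}\le2R$. ($C_1$ is from here on the constant of (9).)

The condition is stated on the segments $[0,a_j]$. If $|B(z)|$ is close to $1$ at a point $z$, then few zeros sit at distance comparable to $1-|z|$ from $z$, so if $z\in[0,a_j]$ there is a gap in the zeros above $a_j$.

**Theorem 2.** If the conjecture holds for $B$, then
$$\sup_j\ \sup_{z\in[0,a_j]}|B(z)|<1 .\tag{10}$$

*Proof.* If $B$ has finitely many zeros, (10) is automatic, being a statement about finitely many compact segments in $\mathbb D$. So let there be infinitely many zeros, and assume the conjecture for $B$.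

**Step 1: turn the conjecture into an inequality.** Let $Y$ be the space of $w$ with $\|w\|_Y=\sum\mu_k|w_k|+\sum\mu_k|\widetilde w_k|<\infty$. It is complete. Indeed, if $w^{(n)}$ is Cauchy in $Y$, then $w^{(n)}\to w$ and $\widetilde{w^{(n)}}\to v$ in $\ell^1_1$. Since $|\widetilde w_k|\le\mu_k^{-1}\sum_j|c_j|\le(\delta\mu_k)^{-1}\sum_j\mu_j|w_j|$, each map $w\mapsto\widetilde w_k$ is continuous on $\ell_1^1$, so $v=\widetilde w$.

The space $K_B^1$ is closed in $H^1$, because $f\mapsto\widetilde f$ is isometric on $L^1$ and $H^1$ is closed in $L^1$. The map $f\mapsto\{f(a_k)\}$ from $K_B^1$ to $Y$ is bounded, by the boundedness of $H^1\to\ell^1_1$ applied to $f$ and to $\widetilde f$. It is injective by Lemma 1(a), and onto by the assumed conjecture. So its inverse is bounded. For a finitely supported $c$ the function $g=\sum c_jk_{a_j}$ is bounded, so it corresponds to some $f\in K_B^1$ with $\|f\|_1=\|g\|_1$. Using $|w_j|\mu_j\le|c_j|$ we get a constant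 $C_*$ with
$$\|g\|_1\le C_*\Big(\sum_j|c_j|+\sum_k\mu_k|g(a_k)|\Big)\qquad\text{for all finitely supported }c .\tag{11}$$

Suppose (10) fails. Fix $\varepsilon>0$ with
$$\varepsilon<\tfrac14,\qquad2\varepsilon<\sum_k\mu_k,\qquad\frac{4C_*\varepsilon}{\log2}\le\frac1{4\pi},$$
and let $\Lambda\ge2$ be arbitrary. In what follows $C$ depends only on $C_0,C_1$, and $C_\varepsilon$ also on $\varepsilon$. Neither depends on $\Lambda$.

**Step 2: find a long range of scales with few zeros.** As (10) fails, there are $j$ and $z\in[0,a_j]$ with $\kappa_0:=-\log|B(z)|$ as small as we please. Put $h=1-|z|\ge\mu_j$. On each disk $|z|\le s<1$ the maximum of $|B|$ is less than $1$, so small $\kappa_0$ forces $|z|$ to be close to $1$. We may therefore assume $\Lambda h<2$ and $z\ne0$, hence $a_j\ne0$. Put $\xi=a_j/|a_j|$, so $z=|z|\xi$. Since $-\log\rho=-\frac12\log\rho^2\ge\frac12(1-\rho^2)$, (1) gives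
$$\kappa_0\ge\frac12\sum_k\frac{\mu_kh}{|1-\bar a_kz|^2},\qquad|1-\bar a_kz|\le|1-\bar a_k\xi|+|\xi-z|=|a_k-\xi|+h .$$
Keeping only the $a_k\in D(\xi,R)$, we obtain for $h/\Lambda\le R\le\Lambda h$
$$\mu(D(\xi,R))\le2(R+h)^2h^{-1}\kappa_0\le2(1+\Lambda)^2h\kappa_0\le2(1+\Lambda)^2\Lambda\kappa_0R\le\varepsilon R,$$
once $2(1+\Lambda)^2\Lambda\kappa_0\le\varepsilon$, as we arrange.

Call $R$ *heavy* if $\mu(D(\xi,R))>\varepsilon R$. No $R\in[h/\Lambda,\Lambda h]$ is heavy. The radius $2\mu_j$ is heavy, because $|a_j-\xi|=\mu_j$ and so $\mu(D(\xi,2\mu_j))\ge\mu_j>2\varepsilon\mu_j$. As $2\mu_j\le2h\le\Lambda h$, we must have $2\mu_j<h/\Lambda$. The radius $2$ is heavy, since $D(\xi,2)\supset\mathbb D$ and $\sum\mu_k>2\varepsilon$, and $2>\Lambda h$. So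
$$r_1=\sup\{R\le h/\Lambda:R\text{ heavy}\},\qquad r_2=\inf\{R\ge\Lambda h:R\text{ heavy}\}\le2$$
are well defined, $r_2/r_1\ge\Lambda^2$, and
$$\mu(D(\xi,R))\le\varepsilon R\qquad(r_1<R<r_2).\tag{12}$$
Pick heavy radii $\rho_1\in(r_1/2,r_1]$ and $\rho_2\in[r_2,2r_2)$, and finite sets $F_i\subset\{k:a_k\in D(\xi,\rho_i)\}$ with $\mu(F_i):=\sum_{k\in F_i}\mu_k>\varepsilon\rho_i$.

**Step 3: the test function.** Let
$$g_i=\frac1{\mu(F_i)}\sum_{k\in F_i}\mu_kk_{a_k}\quad(i=1,2),\qquad g=g_1-g_2 .$$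
Each $g_i$ is an average of kernels. At distances much larger than $\rho_i$ from $\xi$ it looks like $1/(1-\bar\xi z)$. So in the gap $g$ looks like $1/(1-\bar\xi z)$, while beyond the gap the two averages cancel. Averaging over a heavy set gives $L^2$ control near $\xi$. The coefficients of $g$ have $\ell^1$-norm at most $2$.

For $h\in H^2$, (9) and Cauchy–Schwarz give $|\langle g_i,h\rangle|=\mu(F_i)^{-1}\big|\sum_{F_i}\mu_k\overline{h(a_k)}\big|\le\mu(F_i)^{-1/2}C_1^{1/2}\|h\|_2$. So $\|g_i\|_2\le C\mu(F_i)^{-1/2}$ and, by (9) again, $\sum_k\mu_k|g_i(a_k)|^2\le C\mu(F_i)^{-1}$. Since $m(\mathbb T\cap D(\xi,t))\le t$, $\mu(D(\xi,t))\le C_0t$ and $\mu(F_i)>\varepsilon\rho_i$, Cauchy–Schwarz yields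
$$\int_{\mathbb T\cap D(\xi,t)}|g_i|\,dm+\sum_{a_k\in D(\xi,t)}\mu_k|g_i(a_k)|\le C\Big(\frac t{\varepsilon\rho_i}\Big)^{1/2}.\tag{13}$$
Next, let $a\in\mathbb D\cap D(\xi,\rho)$, $z\in\overline{\mathbb D}$ and $|z-\xi|\ge4\rho$. Then $|1-\bar\xi z|=|z-\xi|$ and $|1-\bar az|\ge|z-\xi|-\rho\ge\frac34|z-\xi|$, so
$$\Big|k_a(z)-\frac1{1-\bar\xi z}\Big|=\frac{|\bar a-\bar\xi|\,|z|}{|1-\bar az|\,|1-\bar\xi z|}\le\frac{4\rho}{3|z-\xi|^2}.$$
Averaging,
$$\Big|g_i(z)-\frac1{1-\bar\xi z}\Big|\le\frac{4\rho_i}{3|z-\xi|^2}\qquad(z\in\overline{\mathbb D},\ |z-\xi|\ge4\rho_i).\tag{14}$$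

**Step 4: the samples of $g$ are small.** By (13), the sum of $\mu_k|g_1(a_k)|$ over $D(\xi,4\rho_1)$ and that of $\mu_k|g_2(a_k)|$ over $D(\xi,4\rho_2)$ are at most $C_\varepsilon$.

For $4\rho_1\le|a_k-\xi|<4\rho_2$, (14) gives $|g_1(a_k)|\le\frac{4}{3|a_k-\xi|}$. With $R_i=2^i\cdot4\rho_1$, splitting into the shells $R_i\le|a_k-\xi|<R_{i+1}$ bounds the corresponding sum by
$$\frac43\sum_{i\ge0,\ R_i<4\rho_2}\frac{\mu(D(\xi,R_{i+1}))}{R_i}.$$
Here $R_{i+1}\ge8\rho_1>r_1$. If $R_{i+1}<r_2$, then by (12) the $i$-th fraction is at most $\varepsilon R_{i+1}/R_i=2\varepsilon$. For such $i$, $2^{i+2}r_1<2^{i+3}\rho_1=R_{i+1}<r_2$, that is $i<\log_2(r_2/r_1)-2$, so there are at most $\log_2(r_2/r_1)$ of them. Otherwise $r_2\le R_{i+1}<8\rho_2<16r_2$, which happens at most $4$ times, and the fraction is at most $2C_0$ by (9). So this part is at most $\frac83\varepsilon\log_2(r_2/r_1)+C$.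

For $|a_k-\xi|\ge4\rho_2\ (\ge4\rho_1)$, (14) for both $g_1$ and $g_2$ gives $|g(a_k)|\le\frac{8\rho_2}{3|a_k-\xi|^2}$. The shell $2^i4\rho_2\le|a_k-\xi|<2^{i+1}4\rho_2$ contributes at most $\frac{8\rho_2}{3}\cdot\frac{C_0\,2^{i+3}\rho_2}{16\cdot4^i\rho_2^2}=\frac43C_02^{-i}$, so this part is at most $C$.

Altogether
$$\sum_k\mu_k|g(a_k)|\le C_\varepsilon+4\varepsilon\log_2\frac{r_2}{r_1}.\tag{15}$$

**Step 5: the norm of $g$ is large.** For $\zeta\in\mathbb T$ with $8\rho_1\le|\zeta-\xi|\le r_2$, (14) gives $|g_1(\zeta)|\ge\frac1{|\zeta-\xi|}\big(1-\frac16\big)\ge\frac1{2|\zeta-\xi|}$. This range contains $8r_1\le|\zeta-\xi|\le r_2$. As $r_2\le2$, (5) gives $\int_{|\zeta-\xi|\le r_2}|g_1|\,dm\ge\frac1{2\pi}\log\frac{r_2}{8r_1}$ (trivially so if $8r_1>r_2$). By (13) and $r_2\le\rho_2$, $\int_{\mathbb T\cap D(\xi,r_2)}|g_2|\,dm\le C_\varepsilon$. Hence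
$$\|g\|_1\ge\frac1{2\pi}\log\frac{r_2}{8r_1}-C_\varepsilon .\tag{16}$$

**Step 6: compare.** Insert (15) and (16) in (11), where $\sum|c_j|\le2$:
$$\frac1{2\pi}\log\frac{r_2}{r_1}\le C'_\varepsilon+4C_*\varepsilon\log_2\frac{r_2}{r_1}\le C'_\varepsilon+\frac1{4\pi}\log\frac{r_2}{r_1},$$
with $C'_\varepsilon$ depending on $\varepsilon,C_0,C_1,C_*$ but not on $\Lambda$. So $\log(r_2/r_1)\le4\pi C'_\varepsilon$. But $\log(r_2/r_1)\ge2\log\Lambda$ with $\Lambda$ arbitrary, a contradiction. $\square$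

No claim is made here that (10) is sufficient for arbitrary $B$. It does fail often, as the next statement shows.

**Corollary.** Every infinite interpolating sequence has an infinite subsequence for whose Blaschke product the conjecture fails.

*Proof.* We build a subsequence so sparse that (10) fails. Subsequences of interpolating sequences are interpolating. As $\mu_k\to0$, we can choose a subsequence, renamed $\{a_i\}$, with $\mu_1<1$ and $\mu_{i+1}\le\mu_i^4/4$. Then $\mu_{i+1}\le\mu_i/4$, so $i\mu_{i-1}\to0$. Let $h_i=\sqrt{\mu_i}\ge\mu_i$ and let $z_i\in[0,a_i]$ be the point with $1-|z_i|=h_i$. Since $|1-\bar a_lz_i|\ge1-|a_l||z_i|\ge\max(\mu_l,h_i)$, (1) gives for $i\ge2$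
$$\sum_l\big(1-\rho(z_i,a_l)^2\big)\le4\sum_l\frac{\mu_lh_i}{|1-\bar a_lz_i|^2}\le4\sum_{l\ge i}\frac{\mu_l}{h_i}+4\sum_{l<i}\frac{h_i}{\mu_l}\le8\sqrt{\mu_i}+4i\mu_{i-1}\to0 .$$
Here we used $\sum_{l\ge i}\mu_l\le2\mu_i$, $h_i\le\mu_{i-1}^2$, and $\mu_l\ge\mu_{i-1}$ for $l<i$. For numbers $x_l\in[0,1]$ one has $\prod x_l\ge1-\sum(1-x_l)$. With $x_l=\rho(z_i,a_l)^2$ this gives $|B(z_i)|^2\to1$. So (10) fails, and Theorem 2 applies. $\square$

## Zeros in a Stolz angle

When the zeros approach a single boundary point inside an angle, $g$ can be described completely. At distance $t$ from $1$, the kernels with $\mu_j\ll t$ all look like $1/(1-z)$, and those with $\mu_j\gg t$ are negligible on average. So $g$ is governed by the tails $S_k=\sum_{j\ge k}c_j$. A Stolz angle at $1$ is a set $\{|1-z|\le\kappa(1-|z|)\}$; for instance $[0,1)$ lies in the one with $\kappa=1$.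

**Theorem 3.** Let $\{a_k\}_{k\ge1}$ be an infinite interpolating sequence in $\{|1-z|\le\kappa(1-|z|)\}$, ordered so that $\mu_1\ge\mu_2\ge\dots$. Let $\{w_k\}\in\ell_1^1$, $c_j=\overline{w_j/B'(a_j)}$, $S_k=\sum_{j\ge k}c_j$. Then:

1. $\{\widetilde w_k\}\in\ell^1_1\iff\sum_k|S_k|<\infty$;
2. $\{w_k\}\in K_B^1|_{\{a_k\}}\iff\sum_{k\ge2}|S_k|\Big(1+\log\dfrac{\mu_{k-1}}{\mu_k}\Big)<\infty$;
3. the conjecture holds for $B$ $\iff\sup_k\mu_{k-1}/\mu_k<\infty\iff$ (10).

*Proof.* $C$ denotes constants that depend on $\kappa$ and $B$, and $g=g_w$.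

**Step 1: counting the zeros at each height.** A point with $t\le\mu_k\le2t$ has $|1-a_k|\le\kappa\mu_k<3\kappa t$ and mass at least $t$. By (9) with $\xi=1$ there are at most $N=3\kappa C_0$ such points, for every $t>0$. Summing over dyadic heights,
$$\sum_{\mu_k\le t}\mu_k\le Ct,\qquad\sum_{\mu_k\ge t}\mu_k^{-1}\le Ct^{-1}\qquad(t>0).\tag{17}$$

**Step 2: part 1, comparing $\mu_kg(a_k)$ with $S_k$.** We have $|1-\bar a_ja_k|\ge\max(\mu_j,\mu_k)$ and $\mu_k\le|1-a_k|\le\kappa\mu_k$. For $j\ge k$,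
$$\Big|\frac1{1-\bar a_ja_k}-\frac1{1-a_k}\Big|=\frac{|1-\bar a_j|\,|a_k|}{|1-\bar a_ja_k|\,|1-a_k|}\le\frac{\kappa\mu_j}{\mu_k^2}.$$
Split $\mu_kg(a_k)$ at $j=k$. Terms with $j<k$ are bounded by $|c_j|\mu_k/\mu_j$, and in terms with $j\ge k$ we replace the kernel by $1/(1-a_k)$:
$$\Big|\mu_kg(a_k)-\frac{\mu_k}{1-a_k}S_k\Big|\le\sum_{j<k}|c_j|\frac{\mu_k}{\mu_j}+\kappa\sum_{j\ge k}|c_j|\frac{\mu_j}{\mu_k}.$$
Sum over $k$ and interchange the sums. By (17), $\sum_{k>j}\mu_k\le C\mu_j$ and $\sum_{k\le j}\mu_k^{-1}\le C\mu_j^{-1}$, so the total is at most $C\|c\|_1<\infty$. As $\kappa^{-1}\le\mu_k/|1-a_k|\le1$ and $|g(a_k)|=|\widetilde w_k|$, part 1 follows.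

**Step 3: part 2, sufficiency.** We rewrite $g$ as a series of kernel differences, whose norms see only neighboring heights. Abel summation gives
$$\sum_{j=1}^nc_jk_{a_j}=S_1k_{a_1}+\sum_{k=2}^nS_k(k_{a_k}-k_{a_{k-1}})-S_{n+1}k_{a_n},$$
and at each $z\in\mathbb D$ the last term is at most $|S_{n+1}|/(1-|z|)\to0$. On $\mathbb T$, $|1-\bar a_j\zeta|=|\zeta-a_j|\ge\mu_j$, and $|1-\zeta|\le|\zeta-a_j|+\kappa\mu_j\le(1+\kappa)|\zeta-a_j|$. Hence
$$|1-\bar a_j\zeta|\ge\frac{|1-\zeta|}{1+\kappa},\qquad|1-\bar a_j\zeta|\ge\frac{\mu_j+|1-\zeta|}{2+\kappa}.\tag{18}$$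
Since $|a_k-a_{k-1}|\le\kappa(\mu_k+\mu_{k-1})\le2\kappa\mu_{k-1}$, with $t=|1-\zeta|$ we get
$$\|k_{a_k}-k_{a_{k-1}}\|_1\le C\int_{\mathbb T}\frac{\mu_{k-1}\,dm}{(\mu_k+t)(\mu_{k-1}+t)}\le C\Big(1+\log\frac{\mu_{k-1}}{\mu_k}\Big).$$
For the last bound use (5). On $t<\mu_k$ the integrand is at most $1/\mu_k$ and the measure at most $\mu_k$. On $\mu_k\le t<\mu_{k-1}$ the integrand is at most $1/t$. On $t\ge\mu_{k-1}$ it is at most $\mu_{k-1}/t^2$, with integral at most $1$. So if the sum in part 2 is finite, the series $S_1k_{a_1}+\sum_{k\ge2}S_k(k_{a_k}-k_{a_{k-1}})$ converges absolutely in $H^1$. Its sum is $g$, so $g\in H^1$. Apply Lemma 1(b).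

**Step 4: part 2, necessity.** Suppose $\{w_k\}\in K_B^1|_{\{a_k\}}$, that is, $g\in H^1$. By Lemma 1(a) and part 1, $\sum|S_k|<\infty$. It remains to bound the logarithmic sum. As $a_k\to1$, the series for $g$ converges locally uniformly on $\overline{\mathbb D}\setminus\{1\}$ (as in Step 3 of Theorem 1), so it gives the boundary values of $g$ on $\mathbb T\setminus\{1\}$. For $k\ge2$ let $E_k=\{\zeta\in\mathbb T:\mu_k\le|1-\zeta|<\mu_{k-1}\}$. On $E_k$ we bound the terms with $j<k$ by $|c_j|/\mu_j$. For $j\ge k$, (18) gives $\big|k_{a_j}(\zeta)-\frac1{1-\zeta}\big|\le\frac{|1-a_j|}{|1-\bar a_j\zeta||1-\zeta|}\le\frac{\kappa(1+\kappa)\mu_j}{|1-\zeta|^2}$. Hence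
$$\Big|g(\zeta)-\frac{S_k}{1-\zeta}\Big|\le C\sum_{j<k}\frac{|c_j|}{\mu_j}+C\sum_{j\ge k}\frac{|c_j|\mu_j}{|1-\zeta|^2}\qquad(\zeta\in E_k).$$
Integrate over $E_k$ and sum over $k$. The $E_k$ are disjoint. For fixed $j$, those with $k>j$ lie in $\{|1-\zeta|<\mu_j\}$, and those with $k\le j$ lie in $\{|1-\zeta|\ge\mu_j\}$. By (5) the right side contributes at most
$$C\sum_j|c_j|\Big(\mu_j^{-1}m(|1-\zeta|<\mu_j)+\mu_j\int_{|1-\zeta|\ge\mu_j}\frac{dm}{|1-\zeta|^2}\Big)\le C\|c\|_1 .$$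
Since $\int_{E_k}\frac{dm}{|1-\zeta|}\ge\frac1\pi\log\frac{\mu_{k-1}}{\mu_k}$ by (5), we conclude
$$\frac1\pi\sum_{k\ge2}|S_k|\log\frac{\mu_{k-1}}{\mu_k}\le\|g\|_1+C\|c\|_1<\infty .$$

**Step 5: part 3, closing the circle.** If $\sup_k\mu_{k-1}/\mu_k<\infty$, the conditions in parts 1 and 2 coincide. So for $\{w_k\}\in\ell_1^1$, $\{\widetilde w_k\}\in\ell_1^1$ is equivalent to $\{w_k\}\in K_B^1|_{\{a_k\}}$. As $\{w_k\}\in\ell_1^1$ is necessary by Lemma 1(a), the conjecture holds for $B$. The conjecture for $B$ implies (10) by Theorem 2.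

Finally suppose that $\mu_{k-1}/\mu_k$ is unbounded; we show that (10) fails. If $\mu_{k-1}/\mu_k>1$, then $\mu_k<1$, so $a_k\ne0$. Let $h=\sqrt{\mu_k\mu_{k-1}}\ge\mu_k$ and take $z\in[0,a_k]$ with $1-|z|=h$. By (1), $|1-\bar a_jz|\ge\max(\mu_j,h)$ and (17),
$$\sum_j\big(1-\rho(z,a_j)^2\big)\le4\sum_{j\ge k}\frac{\mu_j}h+4\sum_{j<k}\frac h{\mu_j}\le C\Big(\frac{\mu_k}h+\frac h{\mu_{k-1}}\Big)=2C\sqrt{\frac{\mu_k}{\mu_{k-1}}},$$
which tends to $0$ along a sequence of $k$. As in the Corollary, $|B(z)|\to1$ along it, and (10) fails. $\square$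

In the unbounded case a counterexample can be written down. Choose $2\le k_1<k_2<\dots$ with $\log(\mu_{k_i-1}/\mu_{k_i})\ge2^i$, put $S_{k_i}=2^{-i}$ and $S_k=0$ for all other $k$, and let $c_j=S_j-S_{j+1}$. Then $c\in\ell^1$, its tails are the $S_k$, $\sum|S_k|=1$, and $\sum|S_k|\log(\mu_{k-1}/\mu_k)\ge\sum_i1=\infty$.

Both radial examples given earlier are interpolating. For $a_k=1-2^{-k}$ the ratio $\mu_{k-1}/\mu_k$ is $2$, and the conjecture is true. For $a_k=1-2^{-k^2}$ the ratio is $2^{2k-1}$, and it is false. Part 1 also shows that the second condition of the conjecture is not implied by the first: for $a_k=1-2^{-k}$ take $c_j=\frac1{j(j+1)}$, so that $c\in\ell^1$, but $S_k=\frac1k$ and $\sum|S_k|=\infty$.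

## A criterion for every $B$ through $H^1$–BMOA duality

The duality argument broke because $\|h\|_\infty$ is the wrong norm to pair with $H^1$. The right one is that of BMOA: the analytic functions $\psi\in H^1$ with
$$\|\psi\|_{BMOA}=|\psi(0)|+\sup_I\frac1{m(I)}\int_I|\psi-\psi_I|\,dm<\infty,$$
where $I$ runs over the arcs of $\mathbb T$ and $\psi_I$ is the mean of $\psi$ over $I$. VMOA is the closure of the polynomials in BMOA. Two classical theorems are used: Fefferman's inequality $|\langle G,\psi\rangle|\le C\|G\|_1\|\psi\|_{BMOA}$ for $G\in H^1$ and polynomials $\psi$, and the Fefferman–Sarason duality $(\mathrm{VMOA})^*=H^1$ under the same pairing.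

**Proposition 4.** Let $B$ be interpolating. Then $\{w_k\}\in K_B^1|_{\{a_k\}}$ if and only if $\{w_k\}\in\ell^1_1$ and, for some $C$,
$$\Big|\sum_j\frac{w_j\,\psi(a_j)}{B'(a_j)}\Big|\le C\|\psi\|_{BMOA}\qquad\text{for all polynomials }\psi .$$

*Proof.* **Step 1: identify the sum as a pairing with $g_w$.** The condition $\{w_k\}\in\ell_1^1$ is necessary by Lemma 1(a), so assume it. Then $c\in\ell^1$ and $\widehat{g_w}(n)=\sum_jc_j\bar a_j^{\,n}$. For a polynomial $\psi$, absolute convergence gives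
$$\sum_jc_j\overline{\psi(a_j)}=\sum_n\widehat{g_w}(n)\overline{\widehat\psi(n)},$$
and the sum in the statement is the complex conjugate of this number.

**Step 2: necessity.** If $\{w_k\}\in K^1_B|_{\{a_k\}}$, then $g_w\in H^1$ by Lemma 1(b). The right side above is $\langle g_w,\psi\rangle$, and the estimate is Fefferman's inequality.

**Step 3: sufficiency.** The estimate says that $\psi\mapsto\sum_jw_j\psi(a_j)/B'(a_j)$ is bounded in the BMOA norm on polynomials, so it extends to a bounded functional on VMOA. By duality there is $G\in H^1$ with $\sum_jw_j\psi(a_j)/B'(a_j)=\int\psi\bar G\,dm$ for all polynomials. Taking $\psi=z^n$ and conjugating, $\widehat{g_w}(n)=\widehat G(n)$ for all $n\ge0$. So $g_w=G\in H^1$, and Lemma 1(b) gives $\{w_k\}\in K_B^1|_{\{a_k\}}$. $\square$
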